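# Sweeping closed walks with steps $+m$ and $-1$: the rectangle numbers $S_{n,mn}(q,1/q)$

## The Gaussian binomial as a first guess, tested on $n=1$ and on six paths

There are $\binom{mn+n}{n}$ lattice paths from $(0,0)$ to $(mn,n)$ with north and east steps. Give each path a weight $q^{\text{something}}\,t^{\text{something}}$, where the second exponent is the first statistic evaluated on a rearranged path, and put $t=1/q$. The answer that one would first guess is: up to a power of $q$, the sum is the Gaussian binomial coefficient that counts the paths when $q=1$. Let us make the weights precise and test this guess.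

Words are in the letters $\mathrm N$ (north) and $\mathrm E$ (east).

**Definition (levels).** For integers $r,s$ and $w=w_1\cdots w_L$, the $(r,s)$-levels are $l_0=0$ and, for $i\ge1$, $l_i=l_{i-1}+r$ if $w_i=\mathrm N$, $l_i=l_{i-1}+s$ if $w_i=\mathrm E$. The letter $w_i$ has level $l_i$; this is the level at which the step *ends*.

**Definition (sweep map).** The word $y=\mathsf{sw}^-_{r,s}(w)$ is built as follows. Start with $y$ empty. Run through the levels $k=-1,-2,-3,\dots$ and then $k=\dots,3,2,1,0$. For each $k$ in this order scan $w$ from right to left and append $w_j$ to $y$ whenever $l_j=k$.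

**Definition (area, minimal level).** $\mathsf{area}(w)$ is the number of pairs $i<j$ with $w_i=\mathrm E$, $w_j=\mathrm N$. Further $\mathsf{ml}_{r,s}(w)=\min\{l_0,\dots,l_L\}$ and $\mathsf{area}^*_{r,s}(w)=\mathsf{area}(w)+\mathsf{ml}_{r,s}(w)$.

**Definition (rectangle numbers).** Let $\mathcal R(\mathrm N^a\mathrm E^b)$ be the set of words with $a$ letters $\mathrm N$ and $b$ letters $\mathrm E$, where $a,b\ge0$. Put
$$S_{a,b}(q,t)=\sum_{w\in\mathcal R(\mathrm N^a\mathrm E^b)}q^{\mathsf{area}^*_{b,-a}(w)}\,t^{\mathsf{area}^*_{b,-a}(\mathsf{sw}^-_{b,-a}(w))}.$$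

**Example.** Let $w=\mathrm{ENNE}$, so $a=b=2$ and the $(2,-2)$-levels are $0,-2,0,2,0$. The sweep finds nothing at level $-1$, finds $w_1=\mathrm E$ at level $-2$, then $w_3=\mathrm N$ at level $2$, and at level $0$, from right to left, $w_4=\mathrm E$ and $w_2=\mathrm N$. So $y=\mathrm{ENEN}$. Here $\mathsf{area}(w)=2$ and $\mathsf{ml}(w)=-2$, so $\mathsf{area}^*(w)=0$. Also $\mathsf{area}(y)=2+1=3$ and $\mathsf{ml}(y)=-2$, so $\mathsf{area}^*(y)=1$. This word contributes $t$.

We use $[n]_q=1+q+\dots+q^{n-1}$, $[n]!_q=[n]_q\cdots[1]_q$ and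
$$\genfrac{[}{]}{0pt}{}{a+b}{a,b}_q=\frac{[a+b]!_q}{[a]!_q[b]!_q}.$$
When $N\ge k\ge0$ we write $\genfrac{[}{]}{0pt}{}{N}{k}_q$ for $\genfrac{[}{]}{0pt}{}{N}{k,N-k}_q$.

**Test $n=1$, $m\ge1$.** A word in $\mathcal R(\mathrm N\mathrm E^m)$ is $\mathrm E^x\mathrm N\mathrm E^{m-x}$ with $0\le x\le m$. Its $(m,-1)$-levels descend from $0$ to $-x$, jump to $m-x$ and descend to $0$. So the area is $x$, the minimal level is $-x$, and $\mathsf{area}^*=0$. The swept word lies in the same set, so its $\mathsf{area}^*$ is $0$ too. Hence $S_{1,m}(q,t)=m+1$. The guess predicts a power of $q$ times $[m+1]_q$, so it is wrong. The number $m+1$ stays a plain integer and is not replaced by its $q$-analogue.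

For $n\ge1$ we have $\binom{mn+n}{n}=(m+1)\binom{mn+n-1}{n-1}$. A repaired guess is therefore that $S_{n,mn}(q,1/q)$ is, up to a power of $q$, $(m+1)\genfrac{[}{]}{0pt}{}{mn+n-1}{n-1}_q$.

**Test $m=1$, $n=2$.** Divide all levels by $2$. The six words are as follows.

| $w$ | levels$/2$ | $\mathsf{sw}^-(w)$ | $\mathsf{area}^*(w)$ | $\mathsf{area}^*(\mathsf{sw}^-(w))$ | weight |
|---|---|---|---|---|---|
| NNEE | $0,1,2,1,0$ | NENE | $0$ | $1$ | $t$ |
| NENE | $0,1,0,1,0$ | NNEE | $1$ | $0$ | $q$ |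
| NEEN | $0,1,0,-1,0$ | ENNE | $0$ | $0$ | $1$ |
| ENNE | $0,-1,0,1,0$ | ENEN | $0$ | $1$ | $t$ |
| ENEN | $0,-1,0,-1,0$ | EENN | $1$ | $0$ | $q$ |
| EENN | $0,-1,-2,-1,0$ | NEEN | $0$ | $0$ | $1$ |

So $S_{2,2}(q,t)=2(1+q+t)$ and $q\,S_{2,2}(q,1/q)=2(1+q+q^2)=2\genfrac{[}{]}{0pt}{}{3}{1}_q$. The repaired guess survives.

**Theorem 1.** For all $m,n\ge0$,
$$q^{m\binom n2}S_{n,mn}(q,1/q)=\frac{m+1}{[m+1]_{q^n}}\genfrac{[}{]}{0pt}{}{mn+n}{mn,n}_q .$$

The question whether this identity holds comes from Drew Armstrong, Nicholas A. Loehr and Gregory S. Warrington, "Sweep maps: A continuous family of sorting algorithms", arXiv:1406.1196 (2014). We shall prove that it does.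

**Trivial cases and reformulation.** If $n=0$, the only word is empty, $S=1$, and the right side is $(m+1)/[m+1]_1=1$. If $m=0$ and $n\ge1$, the only word is $\mathrm N^n$, all levels are $0$, $S=1$, and the right side is $1$. From now on $m,n\ge1$. Since $[m+1]_{q^n}=\frac{1-q^{mn+n}}{1-q^n}=[mn+n]_q/[n]_q$, Theorem 1 says
$$q^{m\binom n2}S_{n,mn}(q,1/q)=(m+1)\genfrac{[}{]}{0pt}{}{mn+n-1}{n-1}_q.\tag{1}$$

**Where does the integer $m+1$ come from?** One would like to split the words into $m+1$ groups with equal sums. The natural first attempt groups them by their minimal level. In the table, the minimal values $0,-1,-2$ contribute $q+t$, $1+q+t$ and $1$. There are three groups, not two, and they are unequal, so this fails. But the values $0$ and $-2$ together give $1+q+t$, the same as $-1$. The grouping that works is by minimal level *modulo $m+1$*. This holds in general, and with more detail.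

**Theorem 2.** Let $m,n\ge1$. For a word $w\in\mathcal R(\mathrm N^n\mathrm E^{mn})$ let $\kappa(w)$ be the number of $\mathrm N$-steps of $w$ that start at its minimal level. For $1\le k\le n$ and $\rho\in\mathbb Z/(m+1)$ let $S^{(k,\rho)}(q,t)$ be the part of the sum $S_{n,mn}(q,t)$ over words with $\kappa(w)=k$ and $\mathsf{ml}(w)/n\equiv\rho\pmod{m+1}$.

1. $S^{(k,\rho)}(q,t)$ does not depend on $\rho$, as a polynomial in $q,t$. In particular, the words whose value $\mathsf{ml}(w)/n$ lies in a given class mod $m+1$ contribute exactly $\frac1{m+1}S_{n,mn}(q,t)$.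
2. $q^{m\binom n2}S^{(k,\rho)}(q,1/q)=q^{mn(k-1)}\genfrac{[}{]}{0pt}{}{mn+n-k-1}{n-k}_q$. Hence each class $\rho$ contributes exactly $\genfrac{[}{]}{0pt}{}{mn+n-1}{n-1}_q$ to $q^{m\binom n2}S_{n,mn}(q,1/q)$.
3. If $D^{(k)}(q,t)$ is the part over words with $\mathsf{ml}(w)=0$ and $\kappa(w)=k$, then for every $\rho$
$$D^{(k)}(q,t)=t^{n-k}\frac{[k]_t}{[n]_t}S^{(k,\rho)}(q,t),\qquad q^{m\binom n2}D^{(k)}(q,1/q)=q^{mn(k-1)}\frac{[k]_q}{[n]_q}\genfrac{[}{]}{0pt}{}{mn+n-k-1}{n-k}_q,$$
and $q^{m\binom n2}\sum_kD^{(k)}(q,1/q)=\frac1{[mn+1]_q}\genfrac{[}{]}{0pt}{}{mn+n}{n}_q$.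

In the table, NENE and ENEN have $\kappa=2$ and the other words have $\kappa=1$. So for both classes $\rho$ we see $S^{(1,\rho)}=1+t$ and $S^{(2,\rho)}=q$, while $D^{(1)}=t$ and $D^{(2)}=q$. With $t=1/q$, part 2 reads $q(1+t)=1+q$ and $q\cdot q=q^2$. Part 3 reads $D^{(1)}=t\frac{1}{1+t}(1+t)$, $D^{(2)}=q$ and $q(q+q^{-1})=1+q^2=\frac{1}{[3]_q}\genfrac{[}{]}{0pt}{}{4}{2}_q$. All of these agree.

## Textbook facts on $(x;t)_N$

Write $(x;t)_N=\prod_{i=0}^{N-1}(1-xt^i)$ and $(t)_N=(t;t)_N$. For $s\ge1$ we have $(t^s;t)_v=(t)_{s+v-1}/(t)_{s-1}$, so $\frac{(t^s;t)_v}{(t)_v}=\genfrac{[}{]}{0pt}{}{s+v-1}{v}_t$. For $s=0$ the quotient $\frac{(t^s;t)_v}{(t)_v}$ is $0$ if $v>0$ (the factor $1-t^0$ occurs) and $1$ if $v=0$. We use the following.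

**(F1) Gauss' finite binomial theorem.** For every $\zeta$ and $v\ge0$,
$$\frac{(\zeta;t)_v}{(t)_v}=\sum_{\alpha+\beta=v}\frac{(-1)^\beta t^{\binom\beta2}\zeta^\beta}{(t)_\alpha(t)_\beta}.$$

**(F2) Weakly increasing sequences.** For $s,v\ge0$, $\sum_{0\le h_1\le\dots\le h_v\le s-1}t^{h_1+\dots+h_v}=\frac{(t^s;t)_v}{(t)_v}$. Without the upper bound, and for $0<t<1$, the sum is $1/(t)_v$.

**(F3) MacMahon's theorem.** Over all arrangements of a multiset with multiplicities $v_1,v_2,\dots$ and total $N$, the sum of $t^{\#\{j<l:\,a_j<a_l\}}$ is $(t)_N/\prod_i(t)_{v_i}$.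

**(F4) Symmetry.** $\genfrac{[}{]}{0pt}{}{N}{k}_{1/q}=q^{-k(N-k)}\genfrac{[}{]}{0pt}{}{N}{k}_q$.

**(F5) The $q$-binomial theorem.** $\sum_{N\ge0}\frac{(a;t)_N}{(t)_N}x^N=\frac{(ax;t)_\infty}{(x;t)_\infty}$ for $0<t<1$, as power series in $x$. This is used only in the last section.

## Admissible sequences and the first exponent

All $(mn,-n)$-levels are multiples of $n$. Divide them by $n$. From here on "level" means scaled level: $\mathrm N$ is a step $+m$, $\mathrm E$ is a step $-1$, and our words are closed walks from $0$ to $0$. The sweep order is unchanged, and $\mathsf{ml}$ is $n$ times the minimal scaled level.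

**Step 1: encode a word by the starting levels of its $\mathrm N$-steps.** Let $\mathrm N_j$ be the $j$-th $\mathrm N$ of $w$, let $x_j$ be the number of $\mathrm E$'s before it, and let $a_j=m(j-1)-x_j$ be the level at which it starts. The word is determined by $x$, and the constraints are $0\le x_1\le\dots\le x_n\le mn$. In terms of $a$:

- $x_1\ge0$ means $a_1\le0$;
- $x_{j+1}\ge x_j$ means $a_{j+1}\le a_j+m$;
- $x_n\le mn$ means $a_n\ge-m$.

Call an integer sequence with these three properties *admissible* (the empty sequence counts as admissible). Then $w\leftrightarrow a$ is a bijection onto admissible sequences of length $n$. For $m=1$, $n=2$ the six words of the table correspond, in order, to $a=(0,1),(0,0),(0,-1),(-1,0),(-1,-1),(-2,-1)$.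

**Step 2: compute $\mathsf{area}^*(w)$.** We have $\mathsf{area}(w)=\sum_jx_j=m\binom n2-\sum_ja_j$. A position of minimal level is either the end of the walk, where the level is $0$, or it is followed by an $\mathrm N$, since an $\mathrm E$ would go lower. As $0$ and all $a_j$ are levels, the minimal level is $\mu=\min(0,\min_ja_j)$ and $\mathsf{ml}(w)=n\mu$. Thus
$$\mathsf{area}^*(w)=m\tbinom n2-\sum_j(a_j-\mu).\tag{2}$$

## The second exponent: area and minimum of the swept word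

Put $c(x)=\min(m,\max(x,0))$. For integers $x$, the difference $c(x)-c(x-1)$ is $1$ if $1\le x\le m$ and $0$ otherwise. Let $y=\mathsf{sw}^-(w)$. The aim of this section is
$$\mathsf{area}^*(y)=\sum_{j,l}c(a_l-a_j-1)+\#\{j<l:1\le a_l-a_j\le m\}-\#\{j:a_j<-m\}.\tag{3}$$

**Step 3: count the $\mathrm E$'s at each level.** Let $e_k$ be the number of $\mathrm E$'s of level $k$, that is, of down-steps $k+1\to k$. The walk is closed, so it crosses the edge $(k,k+1)$ downwards as often as upwards, and $\mathrm N_l$ crosses it upwards iff $a_l\le k\le a_l+m-1$. Hence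
$$e_k=\#\{l:a_l\le k\le a_l+m-1\}.$$
Counting, for each $l$, the integers of the interval $[a_l,a_l+m-1]$ that are negative, or that exceed $a_j+m$, we get
$$\sum_{k<0}e_k=\sum_lc(-a_l),\qquad\sum_{k>a_j+m}e_k=\sum_lc(a_l-a_j-1),\qquad\sum_ke_k=mn.$$

**Step 4: compute $\mathsf{area}(y)$.** We count the $\mathrm E$'s that precede $\mathrm N_j$ in $y$. The letter $\mathrm N_j$ has level $C=a_j+m$. The $\mathrm E$'s before it in $y$ are those in earlier blocks (a block is the set of letters of one level) and, since blocks are read from right to left, those of level $C$ to the right of $\mathrm N_j$ in $w$.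

*Same block.* After $\mathrm N_j$ the walk goes from $C$ to $0$. Its up-crossings of $(C,C+1)$ come from the $l>j$ with $a_l\le C\le a_l+m-1$. Their number is $p_j=\#\{l>j:1\le a_l-a_j\le m\}$. The $\mathrm E$'s in question are its down-crossings of $(C,C+1)$. If $C\ge0$, this part of the walk starts and ends below the edge, so there are $p_j$ of them. If $C<0$, it starts below and ends above, so there are $p_j-1$.

*Earlier blocks.* If $C\ge0$, the earlier levels are all $k<0$ and all $k>C$, with $\sum_{k<0}e_k+\sum_{k>C}e_k$ letters $\mathrm E$. If $C<0$, they are the $k$ with $C<k<0$. The sets $\{k<0\}$ and $\{k>C\}$ cover $\mathbb Z$, so the number is $\sum_{k<0}e_k+\sum_{k>C}e_k-mn$.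

Note that $C<0$ means $a_j<-m$. Summing over $j$,
$$\mathsf{area}(y)=n\sum_lc(-a_l)+\sum_{j,l}c(a_l-a_j-1)+\sum_jp_j-(mn+1)\,\#\{j:a_j<-m\}.$$

**Step 5: compute $\mathsf{ml}(y)$.** Put $B=\sum_{-m\le a_j<0}(-a_j)$. We show $\mathsf{ml}(y)=-nB$. Let $h=m\,\#\mathrm N-\#\mathrm E$ be the level reached by a prefix of $y$; we show that the least value of $h$ is $-B$. The empty prefix has $h=0\ge-B$. We write $[\,\cdot\,]$ around a condition for its truth value, $1$ or $0$.

*Prefix ending inside block $\kappa<0$.* It contains at most the $\mathrm E$'s with levels in $[\kappa,-1]$ and at least the $\mathrm N$'s with $\kappa+1\le a_j+m\le-1$. So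
$$h\ge\sum_j\Bigl(m\,[\kappa+1\le a_j+m\le-1]-\#\bigl([a_j,a_j+m-1]\cap[\kappa,-1]\bigr)\Bigr).$$
If $a_j+m\le\kappa$, the intersection is empty and the $j$-th term is $0$. If $\kappa<a_j+m<0$, the term is at least $m-m=0$. If $a_j\ge-m$, the truth value is $0$ and the intersection has at most $\max(-a_j,0)$ elements, so the term is at least $\min(a_j,0)$. Hence $h\ge-B$.

*After all negative blocks.* Here $h=m\,\#\{a_j<-m\}-\sum_lc(-a_l)$. Since $c(-a_l)$ equals $m$ for $a_l<-m$, $-a_l$ for $-m\le a_l<0$, and $0$ for $a_l\ge0$, we get $h=-B$ exactly.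

*Prefix ending inside block $\kappa\ge0$.* All negative blocks and all blocks above $\kappa$ are complete, so
$$h\ge-B+\sum_j\Bigl(m\,[a_j+m\ge\kappa+1]-\#\bigl([a_j,a_j+m-1]\cap[\kappa,\infty)\bigr)\Bigr)\ge-B.$$
Indeed, if the truth value is $1$ the summand is at least $m-m$; if it is $0$, then $a_j+m-1<\kappa$ and the intersection is empty.

**Step 6: add.** By the middle case, $-nB=-n\sum_lc(-a_l)+mn\,\#\{j:a_j<-m\}$. Adding this to $\mathsf{area}(y)$ cancels the terms $n\sum_lc(-a_l)$, and the coefficient of $\#\{j:a_j<-m\}$ becomes $-(mn+1)+mn=-1$. This is (3).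

As a check, $a=(-2,-1)$ with $m=1$ gives $0+1-1=0$, in agreement with the row EENN.

## Fixed level content: insertion from the band $[-m,0]$

By (2) the first exponent depends only on the multiset of the $a_j$. In (3) the first sum also depends only on that multiset. So we fix the multiset.

**Definition (content).** For $i\in\mathbb Z$ let $v_i=\#\{j:a_j=i\}$. Put
$$Q(v)=\sum_{i>l}v_iv_l\,c(i-l-1),\qquad e_i=v_i+\dots+v_{i-m+1},\qquad n_i=v_i+v_{i-1}+\dots+v_{i-m}.$$
Here $e_i$ is the number from Step 3, and $\sum_{j,l}c(a_l-a_j-1)=Q(v)$ because $c(x)=0$ for $x\le0$. For example, with $m=1$ and $a=(0,1)$ we have $v_0=v_1=1$, $Q(v)=c(0)=0$, $n_0=1$, $n_1=2$, $n_2=1$.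

**Lemma 1.** For fixed $v$,
$$\sum_at^{\#\{j<l:\,1\le a_l-a_j\le m\}-\#\{j:\,a_j<-m\}}=t^{\sum_{i\ge1}v_i}\,H(v),$$
$$H(v)=\frac{(t)_{n_0}}{\prod_{i=-m}^0(t)_{v_i}}\ \prod_{i\ge1}\frac{(t^{e_{i-1}};t)_{v_i}}{(t)_{v_i}}\ \prod_{i<-m}\frac{(t^{e_{i+m}};t)_{v_i}}{(t)_{v_i}},$$
where $a$ runs over the admissible sequences with content $v$.

*Proof.* Call a pair $j<l$ with $1\le a_l-a_j\le m$ *counted*. The plan is to start with the entries in $[-m,0]$, insert the values $1,2,\dots$ in turn, and then insert $-m-1,-m-2,\dots$.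

**Step 7: the band.** Every arrangement of entries from $[-m,0]$ is admissible, since two entries differ by at most $m$, the first is at most $0$ and the last is at least $-m$. A pair is counted iff it is ascending. By (F3) we get the first factor of $H(v)$.

**Step 8: upward, $i=1,2,\dots$.** We compare admissible sequences with entries in $[-m,i]$ to those with entries in $[-m,i-1]$. In the former, an entry $i$ is not first, because $a_1\le0$. A maximal run of $i$'s is preceded by some $p<i$ with $i\le p+m$, so $p\in[i-m,i-1]$. If it is followed by some $b$, then $b<i\le p+m$, so after deleting the run the step from $p$ to $b$ is allowed. If it is not followed by anything, the new last entry is $p\ge-m$. The first entry is unchanged. So deleting all $i$'s leaves an admissible sequence.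

Conversely, insert $i$'s immediately after entries $p\in[i-m,i-1]$. Then $i\le p+m$, and whatever follows an $i$ is at most $i$, hence at most $i+m$. The first entry is unchanged and the last is at least $-m$. So admissibility is preserved. There are $v_{i-1}+\dots+v_{i-m}=e_{i-1}$ such slots. A copy put into the $h$-th slot from the left has exactly $h$ entries of $[i-m,i-1]$ before it, and each gives a counted pair. It gives no others, since no entry exceeds $i$. So the $v_i$ copies contribute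
$$\sum_{1\le h_1\le\dots\le h_{v_i}\le e_{i-1}}t^{\sum h}=t^{v_i}\,\frac{(t^{e_{i-1}};t)_{v_i}}{(t)_{v_i}}$$
by (F2).

**Step 9: downward, $i=-m-1,-m-2,\dots$.** Now all other entries are greater than $i$. An entry $i$ is not last, because $a_n\ge-m>i$. A maximal run of $i$'s is followed by some $b$ with $i<b\le i+m$. If it is preceded by some $p>i$, then $b\le i+m<p+m$, so the step from $p$ to $b$ is allowed. If it is initial, then $b\le i+m\le-1$ may come first. The last entry is unchanged. So deleting the $i$'s preserves admissibility.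

Conversely, insert $i$'s immediately before entries $b\in[i+1,i+m]$. Then $b\le i+m$; a predecessor $p\ge i$ satisfies $i\le p+m$; an initial $i$ is at most $0$; and the last entry is unchanged. There are $v_{i+1}+\dots+v_{i+m}=e_{i+m}$ slots. A copy in the $h$-th slot from the right has exactly $h$ entries of $[i+1,i+m]$ after it, which give $h$ counted pairs, and it gives no others since no entry is below $i$. By (F2) the copies contribute $t^{v_i}\frac{(t^{e_{i+m}};t)_{v_i}}{(t)_{v_i}}$, and the term $-\#\{j:a_j<-m\}$ of the exponent cancels $t^{v_i}$. $\square$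

If at some stage there is no slot but $v_i>0$, there is no admissible sequence, and the corresponding factor $\frac{(t^0;t)_{v_i}}{(t)_{v_i}}$ is indeed $0$.

## Translation invariance and a telescoping sum

The definition of $H(v)$ treats the band $[-m,0]$ specially. The next lemma shows that this matters only through one factor.

**Definition (connected).** The content $v$ is *connected* if consecutive elements of its support differ by at most $m$. For $m=2$, the support $\{0,2,3\}$ is connected and $\{0,3\}$ is not.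

**Lemma 2.** Let $\sum v_i=n\ge1$. If $n_0=0$ then $H(v)=0$. If $n_0>0$, then $H(v)\ne0$ iff $v$ is connected, and in that case $H(v)=(1-t^{n_0})\,\Omega(v)$ with the translation-invariant quantity
$$\Omega(v)=\frac{\prod_{k:\,n_k>0}(t)_{n_k-1}}{\prod_i(t)_{v_i}\ \prod_{k:\,e_k>0}(t)_{e_k-1}}.$$

*Proof.* **Step 10: when is $H(v)\neq0$?** Precisely when ($*$) every support element $i\ge1$ has a support element in $[i-m,i-1]$, and every support element $i<-m$ has one in $[i+1,i+m]$.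

Suppose $n_0=0$, so the support misses $[-m,0]$. If there is a positive support element, let $i$ be the smallest; then $[i-m,i-1]\subset[1-m,i-1]$ contains no support element. Otherwise let $i$ be the largest support element, which is below $-m$; then $[i+1,i+m]$ contains none. Either way $H(v)=0$.

Suppose $n_0>0$, so the support meets $[-m,0]$. If $v$ is connected, a support element $i\ge1$ has a smaller one in the support, and the next smaller one is in $[i-m,i-1]$; the case $i<-m$ is similar. So ($*$) holds. Conversely assume ($*$), and let $p<i$ be consecutive in the support. If $i\ge1$, then ($*$) gives $p\ge i-m$. If $p<-m$, then ($*$) gives $i\le p+m$. Otherwise $-m\le p<i\le0$. So $i-p\le m$ in all cases.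

**Step 11: rewrite the factors.** Let $H(v)\ne0$. For $i\ge1$ we have $n_i=v_i+e_{i-1}$. If $e_{i-1}=0$, then $v_i=0$, so $n_i=0$ and the factor is $1$. If $e_{i-1}>0$, then $n_i>0$ and
$$\frac{(t^{e_{i-1}};t)_{v_i}}{(t)_{v_i}}=\frac{(t)_{n_i-1}}{(t)_{v_i}(t)_{e_{i-1}-1}}.$$
For $i<-m$ put $k=i+m\le-1$. Then $n_k=v_{k-m}+e_k$, and in the same way either $v_{k-m}=e_k=n_k=0$ and the factor is $1$, or the factor is $\frac{(t)_{n_k-1}}{(t)_{v_{k-m}}(t)_{e_k-1}}$. Finally $(t)_{n_0}=(1-t^{n_0})(t)_{n_0-1}$. Multiply: the numerators cover all $k\ge1$, all $k\le-1$ and $k=0$. The $(t)_{v_i}$ cover $i\ge1$, $i<-m$ and $-m\le i\le0$. The $(t)_{e_k-1}$ cover $k=i-1\ge0$ and $k\le-1$. This is $(1-t^{n_0})\Omega(v)$. $\square$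

**Step 12: sum over all translates of one shape.** Let $\mathcal U_n$ be the set of connected $u=(u_0,u_1,\dots)$ with $\sum u_i=n$ and smallest support element $0$; this set is finite. Every connected $v$ with total $n$ is $v_i=u_{i+d}$ for a unique $u\in\mathcal U_n$ and $d\in\mathbb Z$, and its smallest support element is $-d$. By Lemma 2 only those with $n_0(v)=n_d(u)>0$ matter, and as $n_d(u)=u_d+\dots+u_{d-m}$ this forces $d\ge0$. So $\mu=-d$ and $\sum_j(a_j-\mu)=\sum_iiu_i$. Put $U_d=\sum_{i>d}u_i$. Then $\sum_{i\ge1}v_i=U_d$ and $n_d(u)=U_{d-m-1}-U_d$, so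
$$t^{\sum_{i\ge1}v_i}H(v)=t^{U_d}\bigl(1-t^{n_d(u)}\bigr)\Omega(u)=\bigl(t^{U_d}-t^{U_{d-m-1}}\bigr)\Omega(u).$$
The last difference is $0$ when $n_d(u)=0$, so we may sum over all $d\ge0$. Since $Q$ is translation invariant, (2), (3) and Lemma 1 give
$$S_{n,mn}(q,t)=\sum_{u\in\mathcal U_n}q^{m\binom n2-\sum iu_i}\,t^{Q(u)}\,\Omega(u)\sum_{d\ge0}\bigl(t^{U_d}-t^{U_{d-m-1}}\bigr).\tag{4}$$

**Step 13: telescope.** We have $U_d=n$ for $d<0$ and $U_d=0$ for large $d$. Within each residue class of $d$ modulo $m+1$ the inner sum telescopes to $t^0-t^n=1-t^n$. There are $m+1$ classes, so the inner sum is $(m+1)(1-t^n)$. This is the source of the plain integer $m+1$.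

**Step 14: return to explicit factors.** Apply Lemma 2 to $u$ itself. Its band $[-m,0]$ contains only the entries $0$, so $n_0=u_0$, the first factor of $H(u)$ is $1$, and with
$$s_i=u_{i-1}+\dots+u_{i-m}\qquad(u_j=0\text{ for }j<0)$$
we get
$$(1-t^{u_0})\,\Omega(u)=\prod_{i\ge1}\frac{(t^{s_i};t)_{u_i}}{(t)_{u_i}}.\tag{5}$$
Hence
$$S_{n,mn}(q,t)=(m+1)(1-t^n)\sum_{u\in\mathcal U_n}\frac{q^{m\binom n2-\sum iu_i}\,t^{Q(u)}}{1-t^{u_0}}\prod_{i\ge1}\frac{(t^{s_i};t)_{u_i}}{(t)_{u_i}}.\tag{6}$$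

**Example: $m=1$, $n=3$.** Here $\mathcal U_3$ consists of $(3),(2,1),(1,2),(1,1,1)$. The four summands are $\frac{q^3}{1-t^3}$, $\frac{q^2(1+t)}{1-t^2}=\frac{q^2}{1-t}$, $\frac{q}{1-t}$, $\frac{t}{1-t}$; in the last, $Q=c(1)=1$. So $S_{3,3}=2\bigl(q^3+(1+t+t^2)(q^2+q+t)\bigr)$. At $t=1/q$, after multiplication by $q^3$, this is $2(1+q+2q^2+2q^3+2q^4+q^5+q^6)=2\genfrac{[}{]}{0pt}{}{5}{2}_q$, as (1) predicts.

## The denominator $1-t^{u_0}$ and an extra variable $z$

Put $q=1/t$ in (6). We must evaluate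
$$\sum_u\frac{t^{Q(u)+\sum iu_i}}{1-t^{u_0}}\prod_{i\ge1}\frac{(t^{s_i};t)_{u_i}}{(t)_{u_i}}.$$
Each $u_i$ is tied to its $m$ predecessors through $s_i$. The sensible thing to try is to expand every $\frac{(t^{s_i};t)_{u_i}}{(t)_{u_i}}$ by Gauss' theorem (F1), so that the $s_i$ move into the exponent of $t$, and then to re-sum in another order. For $i\ge1$ this works. It stops at $i=0$: the factor $\frac1{1-t^{u_0}}$ is not of the form $\frac{(\zeta;t)_{u_0}}{(t)_{u_0}}$ with a constant $\zeta$. Indeed $u_0=1$ forces $\zeta=0$, and then $u_0=2$ would require $\frac1{(1-t)(1-t^2)}=\frac1{1-t^2}$, which is false.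

It is, however, a *limit* of such expressions:
$$\Bigl[\frac{(z;t)_k}{(1-z)(t)_k}\Bigr]_{z=1}=\frac{(t)_{k-1}}{(t)_k}=\frac1{1-t^k}\qquad(k\ge1).$$
So we keep $z$ as a variable. We are also free to insert a power of $z$, invisible at $z=1$; the choice $z^{n-u_0}$ will make the re-summation fit. Fix $0<t<1$ and let
$$P_n(z)=\sum_u\frac{(z;t)_{u_0}}{(t)_{u_0}}\,z^{n-u_0}\,t^{Q(u)+\sum iu_i}\prod_{i\ge1}\frac{(t^{s_i};t)_{u_i}}{(t)_{u_i}},$$
over all finitely supported sequences $u=(u_0,u_1,\dots)$ of nonnegative integers with sum $n$. Only $u\in\mathcal U_n$ contribute. If $u_0=0$, the smallest support element $i$ has $s_i=0<u_i$. If $u$ is not connected, the upper end $i$ of a gap longer than $m$ has $s_i=0<u_i$. In both cases a factor vanishes. So $P_n$ is a polynomial in $z$, divisible by $1-z$ because $u_0\ge1$ in every nonzero term, and (6) gives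
$$t^{m\binom n2}S_{n,mn}(1/t,t)=(m+1)(1-t^n)\Bigl[\frac{P_n(z)}{1-z}\Bigr]_{z=1}.\tag{7}$$

**Proposition 3.** $\displaystyle P_n(z)=\frac{(1-z)\,(zt^{mn+1};t)_{n-1}}{(t)_n}.$

For $m=1$, $n=2$ the shapes $(2)$ and $(1,1)$ give $\frac{(1-z)(1-zt)}{(1-t)(1-t^2)}+\frac{1-z}{1-t}zt=\frac{(1-z)(1-zt^3)}{(t)_2}$, as it should be.

## Splitting by Gauss, regrouping along the diagonal

We now prove Proposition 3. Both sides are polynomials in $z$, so it suffices to take $0<z<1$.

**Step 15: write $Q$ as a linear form in each variable.** For $i\ge1$ put $E_i=\sum_{l\ge0}c(i-1-l)\,u_l$. Since $c$ vanishes at arguments $\le0$,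
$$E_1=0,\qquad Q(u)=\sum_{i\ge1}E_iu_i,\qquad E_{i+1}-E_i=\sum_l\bigl(c(i-l)-c(i-1-l)\bigr)u_l=\sum_{1\le i-l\le m}u_l=s_i .$$

**Step 16: split.** Apply (F1) with $\zeta=z$ at $i=0$ and $\zeta=t^{s_i}$ at $i\ge1$, writing $u_i=\alpha_i+\beta_i$. The power of $z$ becomes $\beta_0+(n-u_0)=\beta_0+\sum_{i\ge1}(\alpha_i+\beta_i)$. For $i\ge1$ the powers of $t$ combine as
$$E_iu_i+s_i\beta_i=E_i\alpha_i+(E_i+s_i)\beta_i=E_i\alpha_i+E_{i+1}\beta_i .$$
Summing over $i\ge1$ and adding $E_1\beta_0=0$ gives $\sum_{i\ge1}E_i(\alpha_i+\beta_{i-1})$. So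
$$P_n(z)=\sum_{\alpha,\beta}\ \prod_{i\ge0}\frac{(-1)^{\beta_i}t^{\binom{\beta_i}2}}{(t)_{\alpha_i}(t)_{\beta_i}}\;z^{\beta_0+\sum_{i\ge1}(\alpha_i+\beta_i)}\;t^{\sum_{i\ge1}E_i(\alpha_i+\beta_{i-1})+\sum i(\alpha_i+\beta_i)},\tag{8}$$
over finitely supported nonnegative $\alpha,\beta$ with $\sum(\alpha_i+\beta_i)=n$, where $E_i$ is formed with $u=\alpha+\beta$.

**Step 17: absolute convergence, so that we may regroup.** At most $n$ of the numbers $\alpha_i,\beta_i$ are nonzero, and $(t)_N\ge(t;t)_\infty>0$. So the terms of (8) are bounded in absolute value by a constant times $t^{\sum i(\alpha_i+\beta_i)}$. The sum of these powers is the coefficient of $x^n$ in $\prod_{i\ge0}(1-xt^i)^{-2}$, which is finite.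

**Step 18: regroup.** In (8) the form $E_i$ multiplies exactly $\alpha_i+\beta_{i-1}$. This tells us which new variables to take:
$$\gamma_0=\alpha_0,\qquad\gamma_i=\alpha_i+\beta_{i-1}\quad(i\ge1).$$
We rewrite everything in $\gamma$ and $\beta$. First, $\sum\gamma_i=n$. The exponent of $z$ is $\sum_{i\ge1}\alpha_i+\sum_{i\ge0}\beta_i=\sum_{i\ge1}\gamma_i$; here the factor $z^{n-u_0}$ pays off, since $\alpha_1$ and $\beta_0$, which merge, carry the same power of $z$. Next,
$$\sum_ii(\alpha_i+\beta_i)=\sum_{i\ge1}\bigl(i\gamma_i-\beta_{i-1}\bigr).$$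
Finally $u_l=\alpha_l+\beta_l=\gamma_l-\beta_{l-1}+\beta_l$ with $\beta_{-1}=0$, so
$$E_i=\sum_lc(i-1-l)\gamma_l+\sum_{l\ge0}\bigl(c(i-1-l)-c(i-2-l)\bigr)\beta_l=\sum_lc(i-1-l)\gamma_l+\sum_{l:\;l+2\le i\le l+m+1}\beta_l .$$
Multiplying by $\gamma_i$ and summing over $i\ge1$,
$$\sum_{i\ge1}E_i\gamma_i=Q(\gamma)+\sum_{l\ge0}\beta_l\,\Gamma_{l+1},\qquad\Gamma_i:=\gamma_{i+1}+\dots+\gamma_{i+m}.$$

**Step 19: sum over $\beta$.** For fixed $\gamma$, the numbers $\beta_l\in[0,\gamma_{l+1}]$ can be chosen independently, and $\alpha_{l+1}=\gamma_{l+1}-\beta_l$. The exponent is linear in them apart from the $\binom{\beta_l}2$, so the sum is a product over $l\ge0$. By (F1), now with $\zeta=t^{\Gamma_{l+1}-1}$,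
$$\sum_{\beta=0}^{\gamma_{l+1}}\frac{(-1)^\beta t^{\binom\beta2}t^{\beta(\Gamma_{l+1}-1)}}{(t)_{\gamma_{l+1}-\beta}(t)_\beta}=\frac{(t^{\Gamma_{l+1}-1};t)_{\gamma_{l+1}}}{(t)_{\gamma_{l+1}}}.$$
Therefore
$$P_n(z)=\sum_\gamma\frac{z^{\sum_{i\ge1}\gamma_i}\,t^{Q(\gamma)+\sum i\gamma_i}}{(t)_{\gamma_0}}\prod_{i\ge1}\frac{(t^{\Gamma_i-1};t)_{\gamma_i}}{(t)_{\gamma_i}}.\tag{9}$$
Compare with the definition of $P_n$: the exponent $s_i$, built from the $m$ *preceding* entries, has become $\Gamma_i-1$, built from the $m$ *following* entries. The $-1$ is what makes almost everything vanish.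

**Step 20: find the nonzero terms.** The factor $(t^{\Gamma-1};t)_\gamma$ vanishes if $\Gamma=1$, $\gamma\ge1$ (first factor $1-t^0$) and if $\Gamma=0$, $\gamma\ge2$ (second factor $1-t^0$). *Claim: in every nonzero term of (9), $\gamma_i\in\{0,1\}$ for $i\ge1$, and distinct $i,l\ge1$ with $\gamma_i=\gamma_l=1$ satisfy $|i-l|\ge m+1$.* We use descending induction on $i$; for large $i$ all entries are $0$. Suppose the claim holds for indices $>i$. The window $i+1,\dots,i+m$ contains at most one $1$, so $\Gamma_i\le1$. If $\Gamma_i=1$, then $\gamma_i=0$. If $\Gamma_i=0$, then $\gamma_i\le1$, and the next $1$, if any, is at distance at least $m+1$. So the claim holds for indices $\ge i$. When $\gamma_i=1$ we have $\Gamma_i=0$, and the factor is $\frac{1-t^{-1}}{1-t}=-t^{-1}$.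

**Step 21: the remaining sum.** Let the ones be at $1\le i_1<\dots<i_r$. Then $\gamma_0=n-r$. Two ones contribute $c(\text{distance}-1)=m$ to $Q(\gamma)$, and a one together with $\gamma_0$ contributes $(n-r)\min(m,i_j-1)$. Thus
$$P_n(z)=\sum_{r=0}^n\frac{(-1)^rt^{-r}z^r}{(t)_{n-r}}\sum_{\substack{1\le i_1<\dots<i_r\\ i_{j+1}-i_j\ge m+1}}t^{\sum i_j+m\binom r2+(n-r)\sum_j\min(m,i_j-1)}.$$

## Matching coefficients, and Theorem 1

**Step 22: the coefficient of $z^r$ in $P_n$.** For $r=0$ it is $1/(t)_n$. For $r\ge1$ write $i_1=i$ and $i_j=i+(j-1)(m+1)+o_j$ with $0\le o_2\le\dots\le o_r$. For $j\ge2$ we have $i_j-1\ge m$, so $\min(m,i_j-1)=m$. The exponent is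
$$ri+(m+1)\tbinom r2+\sum_{j\ge2}o_j+m\tbinom r2+m(n-r)(r-1)+(n-r)\min(m,i-1).$$
Since $2m\binom r2=mr(r-1)$, the part independent of $i$ and the $o_j$ is $(2m+1)\binom r2+m(n-r)(r-1)=\binom r2+mn(r-1)$. The sum over the $o_j$ is $1/(t)_{r-1}$ by (F2). The sum over $i$ is, with $j=i-1$,
$$\sum_{i\ge1}t^{ri+(n-r)\min(m,i-1)}=t^r\Bigl[\sum_{j=0}^{m-1}t^{nj}+\frac{t^{nm}}{1-t^r}\Bigr]=t^r\,\frac{1-t^r+t^{mn+r}-t^{mn+n}}{(1-t^n)(1-t^r)};$$
here the numerator is $(1-t^{mn})(1-t^r)+t^{mn}(1-t^n)$. As $(t)_{r-1}(1-t^r)=(t)_r$, the coefficient of $z^r$ is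
$$\frac{(-1)^rt^{\binom r2+mn(r-1)}}{(t)_{n-r}(t)_r(1-t^n)}\bigl(1-t^r+t^{mn+r}-t^{mn+n}\bigr).\tag{10}$$

**Step 23: the coefficient of $z^r$ on the right of Proposition 3.** By (F1), with $\genfrac{[}{]}{0pt}{}{n-1}{n}_t=0$,
$$(zt^{mn+1};t)_{n-1}=\sum_r\genfrac{[}{]}{0pt}{}{n-1}{r}_t(-1)^rt^{\binom r2+r(mn+1)}z^r .$$
Multiply by $1-z$ and use $\binom{r-1}2+(r-1)=\binom r2$. For $r\ge1$ the coefficient of $z^r$ in $(1-z)(zt^{mn+1};t)_{n-1}/(t)_n$ is
$$\frac{(-1)^rt^{\binom r2+mn(r-1)}}{(t)_n}\Bigl(\genfrac{[}{]}{0pt}{}{n-1}{r}_tt^{mn+r}+\genfrac{[}{]}{0pt}{}{n-1}{r-1}_t\Bigr).$$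
Now $\frac1{(t)_n}\genfrac{[}{]}{0pt}{}{n-1}{r}_t=\frac{1-t^{n-r}}{(1-t^n)(t)_r(t)_{n-r}}$ and $\frac1{(t)_n}\genfrac{[}{]}{0pt}{}{n-1}{r-1}_t=\frac{1-t^r}{(1-t^n)(t)_r(t)_{n-r}}$. So the coefficient is
$$\frac{(-1)^rt^{\binom r2+mn(r-1)}}{(1-t^n)(t)_r(t)_{n-r}}\bigl((1-t^{n-r})t^{mn+r}+1-t^r\bigr),$$
which is (10). The constant terms are both $1/(t)_n$. This proves Proposition 3. $\square$

**Step 24: conclude.** By (7) and Proposition 3, for $0<t<1$,
$$t^{m\binom n2}S_{n,mn}(1/t,t)=(m+1)\frac{(1-t^n)(t^{mn+1};t)_{n-1}}{(t)_n}=(m+1)\frac{(t^{mn+1};t)_{n-1}}{(t)_{n-1}}=(m+1)\genfrac{[}{]}{0pt}{}{mn+n-1}{n-1}_t .$$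
Both ends are Laurent polynomials in $t$ that agree on an interval, so they are equal. Put $t=1/q$ and use (F4):
$$q^{-m\binom n2}S_{n,mn}(q,1/q)=(m+1)\,q^{-mn(n-1)}\genfrac{[}{]}{0pt}{}{mn+n-1}{n-1}_q .$$
Multiply by $q^{2m\binom n2}=q^{mn(n-1)}$. The result is (1), and Theorem 1 is proved for all $m,n\ge0$. $\blacksquare$

## Residue classes of the minimal level: proof of Theorem 2

**Step 25: part 1, reading (4) one class at a time.** In (4) the pair $(u,d)$ collects words with minimal scaled level $\mathsf{ml}(w)/n=-d$ and with $\kappa(w)=u_0$, the number of $a_j$ equal to $-d$. By Step 13 the inner sum over one residue class of $d$ is $1-t^n$. Hence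
$$S^{(k,\rho)}(q,t)=(1-t^n)\sum_{u\in\mathcal U_n,\;u_0=k}q^{m\binom n2-\sum iu_i}\,t^{Q(u)}\,\Omega(u),\tag{11}$$
which does not involve $\rho$. Summing over $k$, all $m+1$ classes contribute equally to $S_{n,mn}(q,t)$.

**Step 26: part 2, extracting the terms with $u_0=k$ from $P_n$.** Fix $0<t<1$. Group $P_n$ by $u_0$:
$$P_n(z)=\sum_{k=1}^n(z;t)_kz^{n-k}A_k,\qquad A_k=\frac1{(t)_k}\sum_{u\in\mathcal U_n,\;u_0=k}t^{Q(u)+\sum iu_i}\prod_{i\ge1}\frac{(t^{s_i};t)_{u_i}}{(t)_{u_i}}.$$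
The polynomials $(z;t)_kz^{n-k}$ have distinct lowest degrees $n-k$, so they are linearly independent and $P_n$ determines the $A_k$. We expand the right side of Proposition 3 in them. Comparing coefficients of $x^N$ in $\frac{(abx;t)_\infty}{(x;t)_\infty}=\frac{(abx;t)_\infty}{(bx;t)_\infty}\cdot\frac{(bx;t)_\infty}{(x;t)_\infty}$ by (F5) and multiplying by $(t)_N$ gives
$$(ab;t)_N=\sum_j\genfrac{[}{]}{0pt}{}{N}{j}_t(a;t)_j\,b^j\,(b;t)_{N-j}.$$
Take $N=n-1$, $a=t^{mn}$, $b=zt$, $j=n-k$, and multiply by $1-z$, using $(1-z)(zt;t)_{k-1}=(z;t)_k$: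
$$(1-z)(zt^{mn+1};t)_{n-1}=\sum_{k=1}^n(z;t)_k(zt)^{n-k}\genfrac{[}{]}{0pt}{}{n-1}{k-1}_t(t^{mn};t)_{n-k}.$$
Hence $A_k=t^{n-k}\genfrac{[}{]}{0pt}{}{n-1}{k-1}_t\frac{(t^{mn};t)_{n-k}}{(t)_n}$.

By (5), $(1-t^k)\Omega(u)=\prod_{i\ge1}\frac{(t^{s_i};t)_{u_i}}{(t)_{u_i}}$ when $u_0=k$. So (11) at $q=1/t$ reads
$$t^{m\binom n2}S^{(k,\rho)}(1/t,t)=\frac{1-t^n}{1-t^k}(t)_kA_k=(1-t^n)(t)_{k-1}A_k=t^{n-k}\frac{(t^{mn};t)_{n-k}}{(t)_{n-k}}=t^{n-k}\genfrac{[}{]}{0pt}{}{mn+n-k-1}{n-k}_t .$$
This is an identity of Laurent polynomials, as in Step 24. Put $t=1/q$, use (F4) with degree $(n-k)(mn-1)$, and multiply by $q^{2m\binom n2}$. The power of $q$ is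
$$mn(n-1)-(n-k)-(n-k)(mn-1)=mn(n-1)-mn(n-k)=mn(k-1),$$
which is the formula of part 2. Summing over $k$ gives $\sum_kq^{mn(k-1)}\genfrac{[}{]}{0pt}{}{mn+n-k-1}{n-k}_q=\genfrac{[}{]}{0pt}{}{mn+n-1}{n-1}_q$. Indeed, by (F2) the right side is the generating function by sum of $(n-1)$-element multisets on $\{0,\dots,mn\}$. Those in which $mn$ has multiplicity $k-1$ have $n-k$ further elements from $\{0,\dots,mn-1\}$, and they give the $k$-th summand.

**Step 27: part 3, the single term $d=0$.** The condition $\mathsf{ml}(w)=0$ means $d=0$. Its term in (4) is $t^{U_0}-t^{U_{-m-1}}=t^{n-k}-t^n=t^{n-k}(1-t^k)$ when $u_0=k$, in place of the $1-t^n$ of a full class. So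
$$D^{(k)}(q,t)=\frac{t^{n-k}(1-t^k)}{1-t^n}S^{(k,\rho)}(q,t)=t^{n-k}\frac{[k]_t}{[n]_t}S^{(k,\rho)}(q,t).$$
Since $[k]_{1/q}=q^{-(k-1)}[k]_q$, at $t=1/q$ the prefactor is $q^{-(n-k)}\,q^{n-k}\,\frac{[k]_q}{[n]_q}=\frac{[k]_q}{[n]_q}$, and part 2 gives the second formula.

For the sum over $k$, use (5) again. For $0<t<1$,
$$t^{m\binom n2}\sum_kD^{(k)}(1/t,t)=\sum_{u\in\mathcal U_n}t^{n-u_0+Q(u)+\sum iu_i}\prod_{i\ge1}\frac{(t^{s_i};t)_{u_i}}{(t)_{u_i}}=P_n(t),$$
because at $z=t$ the factor $\frac{(z;t)_{u_0}}{(t)_{u_0}}$ of $P_n$ is $1$. Proposition 3 yields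
$$P_n(t)=\frac{(1-t)(t^{mn+2};t)_{n-1}}{(t)_n}=\frac{1-t}{1-t^{mn+1}}\cdot\frac{(t^{mn+1};t)_n}{(t)_n}=\frac1{[mn+1]_t}\genfrac{[}{]}{0pt}{}{mn+n}{n}_t .$$
Put $t=1/q$. By (F4) and $[mn+1]_{1/q}=q^{-mn}[mn+1]_q$, the right side becomes $q^{-mn\cdot n+mn}=q^{-mn(n-1)}$ times $\frac1{[mn+1]_q}\genfrac{[}{]}{0pt}{}{mn+n}{n}_q$. The left side is $q^{-m\binom n2}\sum_kD^{(k)}(q,1/q)$. Multiplying by $q^{2m\binom n2}=q^{mn(n-1)}$ gives the last formula of Theorem 2. $\blacksquare$
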